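# Embedding the lattice of local clones into lattices of closed monoids and closed permutation groups

## Clones, monoids, groups and rings closed under pointwise limits

Throughout, $X$ is a countably infinite set, and we work in ZFC. For $n\ge 1$ let $\mathscr O^{(n)}=X^{X^n}$ be the set of $n$-ary operations on $X$, and let $\mathscr O=\bigcup_{n\ge1}\mathscr O^{(n)}$.

The only topology in these notes is pointwise convergence with discrete values. In a set of functions $A\to B$ with $B$ discrete it amounts to the following criterion, which we use constantly: $q$ lies in the closure of $\mathscr S$ if and only if for every finite $F\subseteq A$ some $g\in\mathscr S$ agrees with $q$ on $F$. A map out of such a space is continuous if any finite amount of information about the output is determined by the values of the input at finitely many points.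

**Definition (clone).** A set $\mathscr C\subseteq\mathscr O$ is a clone if it contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$ ($1\le k\le n$), and if $f(g_1,\dots,g_n)\in\mathscr C$ whenever $f\in\mathscr C$ is $n$-ary and $g_1,\dots,g_n\in\mathscr C$ are $m$-ary. It is *local* if for every $n$ the set $\mathscr C\cap\mathscr O^{(n)}$ is closed in $X^{X^n}$. The local clones on $X$, ordered by inclusion, form the complete lattice $\mathrm{Cl}_{\rm loc}(X)$.

*Example.* On $X=\mathbb Z$, let $\mathscr L$ be the set of all operations $(x_1,\dots,x_n)\mapsto\sum a_ix_i$ with $a_i\in\mathbb Z$. It is a clone. It is local: let $f$ be an $n$-ary limit of such operations, let $e_1,\dots,e_n$ be the unit vectors, and let $x\in\mathbb Z^n$. Some $g=\sum a_ix_i$ agrees with $f$ on $\{e_1,\dots,e_n,x\}$, so $a_i=f(e_i)$ and $f(x)=\sum f(e_i)x_i$. As $x$ was arbitrary, $f\in\mathscr L$. By contrast, the projections together with all operations of finite range form a clone that is not local: every operation agrees on a given finite set with one of finite range, so the local closure is all of $\mathscr O$.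

**Definition (local monoid).** $\mathrm{Mon}_{\rm loc}(X)$ is the lattice, ordered by inclusion, of submonoids of $(X^X,\circ)$ that contain the identity and are closed in $X^X$.

*Example.* The order-preserving maps $\mathbb N\to\mathbb N$ form a local monoid: if $f(x)>f(y)$ for some $x\le y$, then no order-preserving map agrees with $f$ on $\{x,y\}$.

**Definition (local permutation group).** $\mathrm{Gr}_{\rm loc}(X)$ is the lattice, ordered by inclusion, of subgroups of $\mathrm{Sym}(X)$ that are closed in $\mathrm{Sym}(X)$, with the topology induced from $X^X$.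

*Example.* $\mathrm{Sym}(\mathbb N)$ is a local group, though it is not closed in $\mathbb N^{\mathbb N}$: the map $n\mapsto n+1$ agrees on $\{0,\dots,k\}$ with the cycle $(0\,1\,\cdots\,k+1)$. The group of permutations of finite support is not local. Its closure in $\mathrm{Sym}(\mathbb N)$ is $\mathrm{Sym}(\mathbb N)$.

**Definition (closed ring).** For a countable abelian group $V$ (discrete), $\mathrm{End}(V)$ carries the topology of pointwise convergence, and $\mathrm{Ring}_{\rm loc}(V)$ is the complete lattice, ordered by inclusion, of closed subrings of $\mathrm{End}(V)$ containing $1$.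

*Example.* If $V$ is a vector space of dimension $\aleph_0$ over $\mathbb F_p$, the scalars $\mathbb F_p\cdot 1$ form a closed ring. The ring of all $\lambda\cdot1+r$ with $\lambda\in\mathbb F_p$ and $r$ of finite rank is not closed: it is dense in $\mathrm{End}(V)$, since any endomorphism agrees on a finite set with one of finite rank, and it is not all of $\mathrm{End}(V)$.

**Meets and joins.** In all four lattices meets of nonempty families are intersections. A join is the closure of the substructure generated by the union. For this one must see that the closure of a substructure is again a substructure, and this is continuity of the operations: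

- *Composition.* If $g'$ agrees with $g$ on $F$, and $f'$ agrees with $f$ on $g(F)$, then $f'g'$ agrees with $fg$ on $F$.
- *Composition of operations.* If $g_i'$ agrees with $g_i$ on $F\subseteq X^m$ for all $i$, and $f'$ agrees with $f$ on $\{(g_1(x),\dots,g_n(x)):x\in F\}$, then $f'(g_1',\dots,g_n')$ agrees with $f(g_1,\dots,g_n)$ on $F$.
- *Inversion on $\mathrm{Sym}(X)$.* If $g'$ agrees with $g$ on $g^{-1}(F)$, then $g'^{-1}$ agrees with $g^{-1}$ on $F$.
- *Addition and negation on $\mathrm{End}(V)$.* If $r',s'$ agree with $r,s$ on $F$, then $r'+s'$ agrees with $r+s$ on $F$ and $-r'$ with $-r$.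

The closure really matters. In $\mathrm{Gr}_{\rm loc}(\mathbb N)$, the join of the two-element groups $\{1,(i\;\,i+1)\}$, $i\in\mathbb N$, is $\mathrm{Sym}(\mathbb N)$, because these transpositions generate the permutations of finite support.

**Definition (embeddings).** An *embedding* of lattices is an injective lattice homomorphism. A *complete embedding* is an injective map between complete lattices that preserves joins and meets of all nonempty families.

*Example.* The map $A\mapsto A$ from the power set of $\mathbb N$ to the power set of $\mathbb Z$ is a complete embedding. It does not send top to top, which is why only nonempty families are required. From now on all index families are nonempty.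

Two habits will save time. A bijection $X\to Y$ carries each of the first three lattices on $X$ isomorphically to the one on $Y$, so we may use any countably infinite base set. And if $\Phi$ is monotone, then $\bigvee\Phi(A_a)\subseteq\Phi(\bigvee A_a)$ and $\Phi(\bigcap A_a)\subseteq\bigcap\Phi(A_a)$ hold automatically. All our maps are visibly monotone, so for joins only "$\supseteq$" needs an argument.

## Does $\mathrm{Cl}_{\rm loc}(X)$ embed into $\mathrm{Mon}_{\rm loc}(X)$, or into $\mathrm{Gr}_{\rm loc}(X)$?

It is known that every algebraic lattice with at most countably many compact elements embeds into $\mathrm{Mon}_{\rm loc}(X)$, and that every such lattice embeds into $\mathrm{Cl}_{\rm loc}(X)$. So one asks: can the whole lattice of local clones, whose members have operations of all arities, be found inside a lattice of sets of unary functions? Can it even be found where the functions are permutations? These questions come from Michael Pinsker, "More sublattices of the lattice of local clones", arXiv:1009.0830 (2010). The answer to both is yes.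

**Theorem 1.** $\mathrm{Cl}_{\rm loc}(X)$ embeds into $\mathrm{Mon}_{\rm loc}(X)$ and into $\mathrm{Gr}_{\rm loc}(X)$. Both embeddings can be chosen to preserve all joins and meets of arbitrary nonempty families.

**Four clones on $\mathbb Z$.** Let $\mathscr P$ be the clone of projections. Let $\mathscr A$ be the set of operations $\sum a_ix_i$ with $a_i\in\mathbb Z$ and $\sum a_i=1$. Let $\mathscr Z$ consist of the projections and the constant-$0$ operations of all arities, and let $\mathscr L$ be as above. All are clones. $\mathscr P$ and $\mathscr Z$ are local because their $n$-ary parts are finite. $\mathscr A$ is local by the argument given for $\mathscr L$: the approximating $g$ has $a_i=f(e_i)$, so $\sum f(e_i)=1$. We have $\mathscr A\cap\mathscr Z=\mathscr P$, since a constant $0$ has coefficient sum $0$. The join of $\mathscr A$ and $\mathscr Z$ is $\mathscr L$: from $x-y+z\in\mathscr A$ and $0\in\mathscr Z$ we obtain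
$$-x=0-x+0,\qquad x+y=x-0+y,$$
and these, with the projections and $0$, give every $\sum a_ix_i$.

**Unary parts.** The first map from clones to monoids that one tries is $\mathscr C\mapsto\mathscr C\cap\mathscr O^{(1)}$. On the four clones its values are
$$\mathscr P\mapsto\{\mathrm{id}\},\qquad \mathscr A\mapsto\{\mathrm{id}\},\qquad \mathscr Z\mapsto\{\mathrm{id},0\},\qquad \mathscr L\mapsto\{x\mapsto ax:a\in\mathbb Z\}.$$
It is not injective. It also fails to preserve joins: $\{\mathrm{id}\}\vee\{\mathrm{id},0\}=\{\mathrm{id},0\}$ does not contain $-x$. The term $0-x+0$ passes through a ternary operation, which the unary parts do not see.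

**Groups of units.** To get from monoids to groups one may try sending $M$ to its group of invertible elements. This loses almost everything: $\{\mathrm{id}\}$ and $\{\mathrm{id},c\}$, with $c$ a constant map, both give $\{\mathrm{id}\}$. A noninvertible element $s$ of a *ring*, however, sits in the invertible matrix $\begin{pmatrix}1&s\\0&1\end{pmatrix}$. So we pass through rings. Fix a prime $p$ and put $K=\mathbb F_p$. We shall prove:

- **Proposition A.** $\mathrm{Cl}_{\rm loc}(X)$ embeds completely into $\mathrm{Mon}_{\rm loc}(Y)$ for a countably infinite $Y$.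
- **Proposition B.** $\mathrm{Mon}_{\rm loc}(\mathbb N)$ embeds completely into $\mathrm{Ring}_{\rm loc}(V)$ for a countably infinite $K$-vector space $V$.
- **Proposition C.** For every countable abelian group $V\neq0$, $\mathrm{Ring}_{\rm loc}(V)$ embeds completely into $\mathrm{Gr}_{\rm loc}(W)$ for a countably infinite $W$.

Since a composition of complete embeddings is a complete embedding, and base sets may be changed by bijections, Proposition A gives the first half of Theorem 1, and
$$\mathrm{Cl}_{\rm loc}(X)\hookrightarrow\mathrm{Mon}_{\rm loc}(\mathbb N)\hookrightarrow\mathrm{Ring}_{\rm loc}(V)\hookrightarrow\mathrm{Gr}_{\rm loc}(W)\cong\mathrm{Gr}_{\rm loc}(X)$$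
gives the second.

## Tuples of operations as self-maps of $\{\infty\}\sqcup X\sqcup X^2\sqcup\cdots$

To keep all arities, put all powers of $X$ into one set. If we coded only single operations $X^n\to X$, products would compose only with unary operations on the left, so we code tuples $X^n\to X^m$. An extra point $\infty$ absorbs compositions that do not fit.

Let $Y=\{\infty\}\sqcup\bigsqcup_{n\ge1}X^n$, a countably infinite set. A tuple $f=(f_1,\dots,f_m)$ of $n$-ary operations is a map $f:X^n\to X^m$. Let $\hat f:Y\to Y$ be
$$\hat f(x)=(f_1(x),\dots,f_m(x))\in X^m\ \text{ for }x\in X^n,\qquad \hat f(y)=\infty\ \text{ for }y\notin X^n .$$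
Let $0$ be the constant map with value $\infty$, and for a local clone $\mathscr C$ put
$$M(\mathscr C)=\{\mathrm{id}_Y,0\}\cup\{\hat f:\ n,m\ge1,\ f_1,\dots,f_m\in\mathscr C\cap\mathscr O^{(n)}\}.$$

*Example.* $M(\mathscr P)$ consists of $\mathrm{id}_Y$, $0$, and the coordinate maps $(x_1,\dots,x_n)\mapsto(x_{\sigma(1)},\dots,x_{\sigma(m)})$, one for each $\sigma:\{1,\dots,m\}\to\{1,\dots,n\}$, extended by $\infty$. Since every $M(\mathscr C)$ contains $M(\mathscr P)$, coordinates may always be copied, permuted and forgotten.

**Proof of Proposition A.**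

**Step A1: $M(\mathscr C)$ is a monoid.** Let $f:X^n\to X^m$ and $g:X^{m'}\to X^k$ have components in $\mathscr C$. All $\hat{\ }$-maps fix $\infty$. If $m\ne m'$, then $\hat g$ sends $X^m$ to $\infty$, so $\hat g\hat f=0$. If $m=m'$, then $\hat g\hat f=\widehat{g\circ f}$, and the components $g_l(f_1,\dots,f_m)$ of $g\circ f$ are in $\mathscr C$. Finally $0\hat f=\hat f0=0$.

**Step A2: $M(\mathscr C)$ is closed in $Y^Y$.** Let $q$ be in the closure, $q\ne\mathrm{id}_Y,0$. Pick $x$ with $q(x)\ne\infty$ and $y$ with $q(y)\ne y$. All members of $M(\mathscr C)$ fix $\infty$, so $q(\infty)=\infty$. Hence $x\in X^n$ and $q(x)\in X^m$ for some $n,m\ge1$. An element of $M(\mathscr C)$ agreeing with $q$ on $\{x,y\}$ is not $\mathrm{id}_Y$ (look at $y$) and not $0$ (look at $x$). So it is some $\hat f$, and since $\hat f(x)\neq\infty$ lies in $X^m$, we have $f:X^n\to X^m$ with these same $n,m$. Thus on each finite $F\ni x,y$, $q$ agrees with some $\hat f$, $f:X^n\to X^m$, $f_j\in\mathscr C$. It follows that $q=\infty$ off $X^n$, that $q(X^n)\subseteq X^m$, and that each component of $q|_{X^n}$ agrees on each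 finite subset of $X^n$ with a member of $\mathscr C$. As $\mathscr C$ is local, these components are in $\mathscr C$, so $q\in M(\mathscr C)$.

**Step A3: meets and injectivity.** The map $\hat f$ is not $0$, and it is not $\mathrm{id}_Y$, since it sends $X^{n+1}$ to $\infty$. It determines $n$ (the set where it is not $\infty$ is $X^n$), then $m$, then $f$. So $\hat f\in M(\mathscr C)$ if and only if all components of $f$ are in $\mathscr C$. Consequently $\bigcap M(\mathscr C_a)=M(\bigcap\mathscr C_a)$. Also, for a single operation, $f\in\mathscr C\iff\hat f\in M(\mathscr C)$, so $M$ is injective.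

**Step A4: joins.** Here is the difficulty. If $t_1\in\mathscr C_1$ and $t_2\in\mathscr C_2$ are $n$-ary, the map $\widehat{(t_1,t_2)}$ must lie in $M(\mathscr C_1)\vee M(\mathscr C_2)$, but applying $t_1$ and then $t_2$ does not produce it, because after $t_1$ the input is gone. The remedy is to compute without forgetting: first $z\mapsto(z,t_1(z))$, then append $t_2(z)$, then delete $z$. On our four clones, $-x$ is obtained as
$$x\ \mapsto\ (x,0)\ \mapsto\ (x,0,\,0-x+0)\ \mapsto\ -x,$$
where the first map has components in $\mathscr Z$, the second in $\mathscr A$, and the third is a projection.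

Now in general. Let $N=\bigvee M(\mathscr C_a)$, let $\mathscr D$ be the clone generated by $\bigcup\mathscr C_a$, and let $\mathscr C=\bigvee\mathscr C_a$ be its local closure. Let $\mathscr W$ be the set of all operations $t$, say $n$-ary, such that for all $k\ge1$ and all $j_1,\dots,j_n\in\{1,\dots,k\}$ the map
$$X^k\to X^{k+1},\qquad z\mapsto(z,\,t(z_{j_1},\dots,z_{j_n})) \tag{1}$$
has its $\hat{\ }$ in $N$.

*$\mathscr C_a\subseteq\mathscr W$.* If $t\in\mathscr C_a$, the components of (1) are projections and $t(\pi^k_{j_1},\dots,\pi^k_{j_n})$, all in $\mathscr C_a$. So the $\hat{\ }$ of (1) is in $M(\mathscr C_a)\subseteq N$. In particular all projections are in $\mathscr W$.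

*$\mathscr W$ is closed under composition.* Let $t=f(g_1,\dots,g_n)$ with $f,g_i\in\mathscr W$, $g_i$ $m$-ary, and let $j_1,\dots,j_m\in\{1,\dots,k\}$. Starting from $z\in X^k$, append successively
$$g_1(z_{j_1},\dots,z_{j_m}),\ \dots,\ g_n(z_{j_1},\dots,z_{j_m}).$$
These are $n$ maps $X^{k}\to X^{k+1}\to\cdots\to X^{k+n}$ of form (1), all reading coordinates among the first $k$. Then append $f$ of the coordinates $k+1,\dots,k+n$, again a map of form (1). Then project to the coordinates $1,\dots,k,k+n+1$. The last map has projections as components, so its $\hat{\ }$ is in every $M(\mathscr C_a)$. Each step has its $\hat{\ }$ in $N$, hence so does the composite, which is $z\mapsto(z,t(z_{j_1},\dots,z_{j_m}))$.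

So $\mathscr W$ is a clone containing all $\mathscr C_a$, and $\mathscr D\subseteq\mathscr W$. If $t_1,\dots,t_m\in\mathscr D\cap\mathscr O^{(n)}$ and $t=(t_1,\dots,t_m)$, then $\hat t\in N$: from $x\in X^n$ append $t_1(x),\dots,t_m(x)$ one after another, each computed from the first $n$ coordinates, then project to the last $m$ coordinates.

Finally let $t_1,\dots,t_m\in\mathscr C\cap\mathscr O^{(n)}$. For finite $F\subseteq Y$ choose $n$-ary $d_j\in\mathscr D$ agreeing with $t_j$ on $F\cap X^n$, and let $d=(d_1,\dots,d_m)$. Then $\hat d\in N$ agrees with $\hat t$ on $F$. As $N$ is closed, $\hat t\in N$. Since $\mathrm{id}_Y,0\in N$, we get $M(\mathscr C)\subseteq N$. $\blacksquare$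

## Linearizing a monoid on all finite powers at once

Now we replace a monoid by a ring of linear maps. Take $X=\mathbb N=\{0,1,\dots\}$ and write $K[X^n]$ for the $K$-vector space with basis $\{[x]:x\in X^n\}$.

**Why $K[X]$ alone is not enough.** The obvious choice is to let $f\in X^X$ act on $K[X]$ by $[x]\mapsto[f(x)]$ and to send $M$ to the closure $R_1(M)$ of the span of these linear maps. For $a\in\{2,3\}$ and $b\in\{4,5\}$ let $f_{ab}$ be the map with $0\mapsto a$, $1\mapsto b$, and $x\mapsto x$ for $x\ge2$. Since $f_{ab}$ fixes all points $\ge 2$, we have $f_{ab}f_{cd}=f_{cd}$. So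
$$M=\{\mathrm{id},f_{24},f_{25},f_{34}\}\qquad\text{and}\qquad M'=\{\mathrm{id},f_{24},f_{25},f_{34},f_{35}\}$$
are finite, hence local, monoids. On $K[X]$, however, $f_{35}=f_{25}+f_{34}-f_{24}$: on $[0]$ the right side is $[2]+[3]-[2]=[3]$, on $[1]$ it is $[5]+[4]-[4]=[5]$, and on $[x]$ with $x\ge2$ it is $[x]$. So $R_1(M)=R_1(M')$ and injectivity fails. Meets fail too: $M\cap\{\mathrm{id},f_{35}\}=\{\mathrm{id}\}$, while $f_{35}$ acts as an element of both $R_1(M)$ and $R_1(\{\mathrm{id},f_{35}\})$. Note that $f_{35}\notin R_1(\{\mathrm{id}\})$: elements of $R_1(\{\mathrm{id}\})$ send $[0]$ to a multiple of $[0]$.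

The relation disappears on pairs: on $[0,1]$ it would say $[3,5]=[2,5]+[3,4]-[2,4]$, which is false. So we let $f$ act on tuples of all lengths. Then one basis vector $[0,1,\dots,n-1]$ records $f(0),\dots,f(n-1)$ jointly.

**The construction.** Let $V=\bigoplus_{n\ge1}K[X^n]$, a countably infinite $K$-vector space. For $f\in X^X$ let $\tilde f\in\mathrm{End}(V)$ be the linear map with
$$\tilde f[x_1,\dots,x_n]=[f(x_1),\dots,f(x_n)].$$
Then $\widetilde{fg}=\tilde f\tilde g$ and $\widetilde{\mathrm{id}}=1$. The map $f\mapsto\tilde f$ is continuous, since $\tilde fv$ depends only on the values of $f$ at the finitely many entries of tuples occurring in $v$. For a local monoid $M$ let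
$$R(M)=\text{closure in }\mathrm{End}(V)\text{ of the }K\text{-span of }\{\tilde f:f\in M\}.$$
The span is closed under products and contains $1$, so it is a unital subring, and hence so is its closure. Put $R=R(X^X)$, so that $R(M)\subseteq R$ for all $M$.

**Elements of $R$ commute with coordinate maps.** For $\sigma:\{1,\dots,k\}\to\{1,\dots,n\}$ let $\sigma^*:K[X^n]\to K[X^k]$ be linear with $\sigma^*[x_1,\dots,x_n]=[x_{\sigma(1)},\dots,x_{\sigma(k)}]$. Every $r\in R$ is $K$-linear, maps each $K[X^n]$ into itself, and satisfies
$$r\,\sigma^*=\sigma^*r\quad\text{on }K[X^n]. \tag{2}$$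
Indeed, $\tilde f$ has these properties, since both sides of (2) send $[x_1,\dots,x_n]$ to $[f(x_{\sigma(1)}),\dots,f(x_{\sigma(k)})]$. The properties pass to linear combinations. They pass to pointwise limits because each instance involves $r$ at finitely many vectors; for (2) at $v$, these are $v$ and $\sigma^*v$.

Let $c_n=(0,1,\dots,n-1)$ and $\mu_n(r)=r[c_n]\in K[X^n]$, a vector of finite support. For a monoid $M$ let
$$M|n=\{(f(0),\dots,f(n-1)):f\in M\}=\{f(c_n):f\in M\}.$$

**Lemma 1.** For $r\in R$: $r\in R(M)$ if and only if $\operatorname{supp}\mu_n(r)\subseteq M|n$ for all $n\ge1$.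

*Proof.* ($\Rightarrow$) By the definition of closure, some combination $\sum\alpha_j\tilde f_j$ with $f_j\in M$ agrees with $r$ at $[c_n]$. So $\mu_n(r)=\sum\alpha_j[f_j(c_n)]$, whose support is in $M|n$.

($\Leftarrow$) We must match $r$ on finitely many given vectors of $V$ by an element of the span. These vectors are combinations of finitely many basis elements $[x]$; let $n\ge1$ exceed all entries of these tuples. Write $\mu_n(r)=\sum_t\alpha_t[t]$, a finite sum with $t\in M|n$. Choose $f_t\in M$ with $f_t(c_n)=t$, and let $q=\sum_t\alpha_t\tilde f_t$. Then $q[c_n]=\sum_t\alpha_t[t]=r[c_n]$. A tuple $x\in X^k$ with entries $<n$ is a coordinate image of $c_n$: with $\sigma(i)=x_i+1$, the $\sigma(i)$-th entry of $c_n$ is $x_i$, so $[x]=\sigma^*[c_n]$. By (2), applied to $r$ and to $q\in R$,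
$$r[x]=\sigma^*r[c_n]=\sigma^*q[c_n]=q[x].$$
So $q$ agrees with $r$ on all the given vectors. $\square$

*Example.* For $M$ as above, $M|2=\{(0,1),(2,4),(2,5),(3,4)\}$ does not contain $(3,5)$, so $\tilde f_{35}\notin R(M)$, as desired.

**Proof of Proposition B.**

**Step B1: injectivity.** Let $f\in X^X$. Since $\mu_n(\tilde f)=[f(c_n)]$, Lemma 1 says that $\tilde f\in R(M)$ iff $f(c_n)\in M|n$ for all $n$. That means: for all $n$, $f$ agrees with some member of $M$ on $\{0,\dots,n-1\}$. Since $M$ is closed, this holds iff $f\in M$. So $R(M)$ determines $M$.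

**Step B2: meets.** We show that an $r$ in all $R(M_a)$ is in $R(\bigcap M_a)$. Lemma 1 gives, for each tuple in a support and each $a$, an element of $M_a$ producing it. We need one function that works for all $a$ at once, and $r$ itself supplies it.

Let $r\in\bigcap_aR(M_a)$ and $t\in\operatorname{supp}\mu_n(r)$. Let $\rho:K[X^{m+1}]\to K[X^m]$ be induced by dropping the last coordinate. It is $\sigma^*$ for the inclusion $\sigma:\{1,\dots,m\}\to\{1,\dots,m+1\}$, and $\rho[c_{m+1}]=[c_m]$. So by (2)
$$\rho\,\mu_{m+1}(r)=\rho\,r[c_{m+1}]=r\rho[c_{m+1}]=\mu_m(r).$$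
Hence the coefficient of $[u]$ in $\mu_m(r)$ is the sum of the coefficients in $\mu_{m+1}(r)$ of the one-step extensions of $u$. If the former is nonzero, one of the latter is nonzero. So every $u\in\operatorname{supp}\mu_m(r)$ is extended by an element of $\operatorname{supp}\mu_{m+1}(r)$. Starting from $t$ and iterating, we obtain tuples $t=t_n,t_{n+1},\dots$, each extending the previous one, with $t_m\in\operatorname{supp}\mu_m(r)$. Together they define $f\in X^X$ with $f(c_m)=t_m$ for all $m\ge n$. By Lemma 1 (for each $M_a$), $f(c_m)\in M_a|m$ for all $m\ge n$ and all $a$, and as each $M_a$ is closed, $f\in\bigcap M_a$. So $t=f(c_n)\in(\bigcap M_a)|n$. Since $n$ and $t$ were arbitrary, Lemma 1 gives $r\in R(\bigcap M_a)$. The inclusion $R(\bigcap M_a)\subseteq\bigcap R(M_a)$ is monotonicity.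

**Step B3: joins.** Let $M=\bigvee M_a$ be the closure of the generated monoid $D$, and let $T=\bigvee R(M_a)$. The ring $T$ contains $\tilde f$ for $f\in\bigcup M_a$, hence for $f\in D$. By continuity of $f\mapsto\tilde f$ and closedness of $T$, it contains $\tilde f$ for all $f\in M$. As $T$ is an additive group and $K=\mathbb F_p$ is a prime field, multiplying by a scalar is repeated addition, so $T$ is a $K$-subspace. Thus $T$ contains the $K$-span of $\{\tilde f:f\in M\}$, and, being closed, contains $R(M)$. $\blacksquare$

## Unitriangular matrices indexed by $\mathbb Q$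

It remains to turn rings into groups. Let $V\ne0$ be a countable abelian group. We look for a group of matrices over $S\in\mathrm{Ring}_{\rm loc}(V)$.

**$\mathrm{GL}_n(S)$ acting on $V^n$, $n\ge 2$.** Intersections are fine, and elementary matrices recover $S$. Joins fail, because the join ring may have units that the given rings do not produce. Let $V=\mathbb Z[\sqrt2]$, and let $S_1=\mathbb Z[2\sqrt2]$ and $S_2=\mathbb Z[3\sqrt2]$ act on $V$ by multiplication. Additive maps on $V$ are determined by their values at $1,\sqrt2$, so $\mathrm{End}(V)$ is discrete and all subrings are closed. Since $3\sqrt2-2\sqrt2=\sqrt2$, we have $S_1\vee S_2=\mathbb Z[\sqrt2]$.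

Let $\mathrm N(a+b\sqrt2)=a^2-2b^2$, which is multiplicative, so units have norm $\pm1$. Units of $S_1$ have norm $a^2-8b^2\neq-1$ (modulo $4$), and units of $S_2$ have norm $a^2-18b^2\ne-1$ (modulo $3$). So $\mathrm N(\det g)=1$ for all $g$ in the group generated by $\mathrm{GL}_n(S_1)$ and $\mathrm{GL}_n(S_2)$. This group is already closed in $\mathrm{Sym}(V^n)$: a limit of its elements is additive and agrees with some element on a finite generating set of $V^n$, so it equals that element. But $\mathrm{diag}(1+\sqrt2,1,\dots,1)$ is in $\mathrm{GL}_n(\mathbb Z[\sqrt2])$, as $(1+\sqrt2)(\sqrt2-1)=1$, and it has $\mathrm N(\det)=-1$. The diagonal is at fault, so we force it to be $1$ and keep the matrices triangular.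

**Upper unitriangular $n\times n$ matrices, $n\ge 2$.** Now the superdiagonal is at fault: $(gh)_{i,i+1}=g_{i,i+1}+h_{i,i+1}$, so on the superdiagonal ring elements are added and never multiplied. Concretely, let $V=\mathbb F_p^2$, $S_1=\mathbb F_p1+\mathbb F_pE_{12}$ and $S_2=\mathbb F_p1+\mathbb F_pE_{21}$. Everything is finite, so closures play no role. In the group generated by the unitriangular matrices over $S_1$ and over $S_2$, superdiagonal entries lie in $S_1+S_2$, whose elements are the matrices $\begin{pmatrix}a&b\\c&a\end{pmatrix}$. But $S_1\vee S_2$ contains $E_{12}E_{21}=E_{11}$.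

Further from the diagonal there is a way to multiply, the commutator of elementary matrices at $(i,j)$ and $(j,k)$, which lands at $(i,k)$. It needs an index $j$ strictly between $i$ and $k$, and adjacent indices have none. So we choose an index set without adjacent elements: $\mathbb Q$.

**The construction.** Let $W=V^{(\mathbb Q)}$ be the group of finitely supported functions $\mathbb Q\to V$. It is countably infinite. For $i,j\in\mathbb Q$ let $\iota_j:V\to W$ and $p_i:W\to V$ be the coordinate injections and projections, so $p_i\iota_i=1$ and $p_i\iota_j=0$ for $i\ne j$. For additive $g:W\to W$ put $g_{ij}=p_ig\iota_j\in\mathrm{End}(V)$. Then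
$$g\,\iota_jv=\sum_i\iota_i\,g_{ij}v,\qquad\text{a finite sum for each }v\in V. \tag{3}$$
For $S\in\mathrm{Ring}_{\rm loc}(V)$ let $G(S)$ be the set of automorphisms $g$ of the group $W$ such that for both $h=g$ and $h=g^{-1}$:
$$h_{ij}\in S\ \text{ for all }i,j,\qquad h_{ii}=1,\qquad h_{ij}=0\ \text{ for }i>j. \tag{4}$$
For $i<j$ and $s\in\mathrm{End}(V)$ let $e_{ij}(s)=1+\iota_i\,s\,p_j$.

*Example.* The matrix of $e_{ij}(s)$ has $1$ on the diagonal, $s$ at $(i,j)$, and $0$ elsewhere. Since $p_j\iota_i=0$,
$$e_{ij}(s)\,e_{ij}(t)=e_{ij}(s+t), \tag{5}$$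
so $e_{ij}(s)$ is an automorphism of $W$ with inverse $e_{ij}(-s)$. Since $0,1\in S$, we see that $e_{ij}(s)\in G(S)\iff s\in S$.

**Proof of Proposition C.**

**Step C1: $G(S)$ is a group.** It contains $1$, and it is closed under inverses because (4) is imposed on $g$ and $g^{-1}$ alike. Let $g,h\in G(S)$. By (3), $(gh)_{ik}v=\sum_jg_{ij}h_{jk}v$, with $h_{jk}v\neq0$ for only finitely many $j$. So for a finite subset of $V$ there is a finite $J\subseteq\mathbb Q$ such that on this subset $(gh)_{ik}$ agrees with $\sum_{j\in J}g_{ij}h_{jk}\in S$. As $S$ is closed, $(gh)_{ik}\in S$. By triangularity only $j$ with $i\le j\le k$ contribute. So $(gh)_{ik}=0$ for $i>k$, and $(gh)_{ii}=g_{ii}h_{ii}=1$. The same argument applies to $(gh)^{-1}=h^{-1}g^{-1}$.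

**Step C2: $G(S)$ is closed in $\mathrm{Sym}(W)$.** Let $g\in\mathrm{Sym}(W)$ be in the closure of $G(S)$. Inversion is continuous on $\mathrm{Sym}(W)$, so $g^{-1}$ is also in the closure of $G(S)^{-1}=G(S)$. Let $h$ be $g$ or $g^{-1}$. On $\{u,v,u+v\}$ it agrees with an additive map, so $h$ is additive; hence $g$ is an automorphism of $W$. If $h'\in G(S)$ agrees with $h$ on $\iota_jF$, with $F\subseteq V$ finite, then $h'_{ij}$ agrees with $h_{ij}$ on $F$. So $h_{ij}$ is in the closure of $S$, which is $S$; and $h_{ii}v=v$ and $h_{ij}v=0$ ($i>j$) for each $v$. Thus $g\in G(S)$.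

**Step C3: meets and injectivity.** The identity $\bigcap G(S_a)=G(\bigcap S_a)$ can be read off from (4). By the example, $S=\{s:e_{01}(s)\in G(S)\}$, so $G$ is injective.

For joins let $S=\bigvee S_a$ and $H=\bigvee G(S_a)$. We show $G(S)\subseteq H$ in two steps: $H$ contains the elementary elements over $S$, and these generate a dense subgroup of $G(S)$.

**Step C4: $e_{ij}(s)\in H$ for all $i<j$ and $s\in S$.** Let
$$A=\{s\in\mathrm{End}(V):\ e_{ij}(s)\in H\text{ for all }i<j\}.$$
We show that $A$ is a closed unital subring containing all $S_a$; then $S\subseteq A$.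

*$A$ contains all $S_a$*, hence also $1$, since $e_{ij}(s)\in G(S_a)\subseteq H$ for $s\in S_a$. *$A$ is an additive subgroup*, by (5). *$A$ is closed*: if $s'$ agrees with $s$ on $p_j(F)$, then $e_{ij}(s')$ agrees with $e_{ij}(s)$ on $F$. So $s\mapsto e_{ij}(s)\in\mathrm{Sym}(W)$ is continuous, $H$ is closed in $\mathrm{Sym}(W)$, and $A$ is an intersection of preimages of $H$.

*$A$ is closed under multiplication.* Let $s,t\in A$ and $i<k$. Choose $j\in\mathbb Q$ with $i<j<k$; this is where density of $\mathbb Q$ is used. Put $a=\iota_isp_j$ and $b=\iota_jtp_k$. Since $p_j\iota_i=p_k\iota_j=p_k\iota_i=0$ and $p_j\iota_j=1$,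
$$a^2=b^2=ba=0,\qquad ab=\iota_i\,st\,p_k .$$
Therefore $(1+a)(1+b)=1+a+b+ab$ and $(1-a)(1-b)=1-a-b+ab$. Multiply the four terms of the first by the second:
$$1\cdot(1-a-b+ab)=1-a-b+ab,\qquad a(1-a-b+ab)=a-ab,$$
$$b(1-a-b+ab)=b,\qquad ab(1-a-b+ab)=ab.$$
The sum is $1+ab$. Hence
$$e_{ij}(s)\,e_{jk}(t)\,e_{ij}(-s)\,e_{jk}(-t)=1+ab=e_{ik}(st),$$
and the left side is in $H$. As $i<k$ were arbitrary, $st\in A$.

**Step C5: the group generated by the $e_{ij}(s)$, $s\in S$, $i<j$, is dense in $G(S)$.** This group is contained in $G(S)$. Let $g\in G(S)$ and let $F\subseteq W$ be finite; we look for a product of elementary elements agreeing with $g$ on $F$. Write $w=\sum_j\iota_jw_j$ for $w\in F$. Choose a finite $I\subseteq\mathbb Q$ containing the supports of all $w\in F$ and of all $g\iota_jw_j$ ($w\in F$, $j\in\mathbb Q$; only finitely many $w_j$ are nonzero). Cut $g$ down to $I$: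
$$h=1+\sum_{j\in I}n_j,\qquad n_j=\sum_{i\in I,\;i<j}\iota_i\,g_{ij}\,p_j .$$

*$h$ agrees with $g$ on $F$.* For $w\in F$ we have $w=\sum_{j\in I}\iota_jw_j$, so, using $g_{jj}=1$ and $g_{ij}=0$ for $i>j$,
$$h(w)=\sum_{j\in I}\iota_jw_j+\sum_{j\in I}\ \sum_{i\in I,\;i<j}\iota_ig_{ij}w_j=\sum_{j\in I}\sum_{i\in I}\iota_ig_{ij}w_j=\sum_{j\in I}g\,\iota_jw_j=g(w).$$
The third equality is (3), because $g_{ij}w_j=0$ for $i\notin I$.

*$h$ is a product of elementary elements.* First, each column splits:
$$1+n_j=\prod_{i\in I,\;i<j}e_{ij}(g_{ij}), \tag{6}$$
because in expanding the product every term with two factors contains $p_j\iota_{i'}$ with $i'<j$, which is $0$. Next, a summand of $n_jn_k$ has the form $\iota_ig_{ij}p_j\iota_{i'}g_{i'k}p_k$ with $i'<k$, and it vanishes unless $i'=j$. So $n_jn_k=0$ unless $j<k$. Let $I=\{i_1<\dots<i_r\}$ and multiply the columns with *decreasing* index from left to right. Then every product of two or more $n$'s begins with $n_jn_k$ where $j>k$, and vanishes. So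
$$h=(1+n_{i_r})(1+n_{i_{r-1}})\cdots(1+n_{i_1}). \tag{7}$$
By (6) and (7), $h$ is a product of elements $e_{ij}(g_{ij})$ with $g_{ij}\in S$.

By Step C4 all these $h$ are in $H$. As $H$ is closed in $\mathrm{Sym}(W)$, $g\in H$. So $G(S)\subseteq H$. $\blacksquare$

With Propositions A, B and C proved, Theorem 1 is proved.

## Mutual embeddings, and groups with dense locally nilpotent $p$-subgroups

The same maps give more. Nothing here concerns embeddings in the opposite direction, out of $\mathrm{Gr}_{\rm loc}(X)$: whether $\mathrm{Gr}_{\rm loc}(X)$ embeds into $\mathrm{Mon}_{\rm loc}(X)$ is not settled by these arguments.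

**Theorem 2.** Let $V_p$ be a vector space of dimension $\aleph_0$ over $\mathbb F_p$.

1. $\mathrm{Cl}_{\rm loc}(X)$, $\mathrm{Mon}_{\rm loc}(X)$ and $\mathrm{Ring}_{\rm loc}(V_p)$ ($p$ any prime) embed completely into one another. In particular, the same lattices embed into each of them.
2. Each of them embeds completely into $\mathrm{Gr}_{\rm loc}(X)$. For any prime $p$ the embedding can be chosen so that every group in the image has a dense locally nilpotent $p$-subgroup.

**Proof of part 1.** The space $V$ of Proposition B has dimension $\aleph_0$ over $\mathbb F_p$, so Propositions A and B give $\mathrm{Cl}_{\rm loc}(X)\hookrightarrow\mathrm{Mon}_{\rm loc}(X)\hookrightarrow\mathrm{Ring}_{\rm loc}(V_p)$ for every prime $p$. To close the loop we embed $\mathrm{Ring}_{\rm loc}(V)$ completely into $\mathrm{Cl}_{\rm loc}(V)$ for any countably infinite abelian group $V$. Let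
$$\mathscr C(S)=\Bigl\{(x_1,\dots,x_n)\mapsto\sum_{i=1}^ns_ix_i:\ n\ge1,\ s_i\in S\Bigr\}.$$

*It is a clone.* Projections have coefficients $0$ and $1$, and $\sum_is_i\bigl(\sum_jt_{ij}x_j\bigr)=\sum_j\bigl(\sum_is_it_{ij}\bigr)x_j$.

*It is local.* Let an $n$-ary $f$ be a pointwise limit of such operations. On $\{x,y,x+y\}\subseteq V^n$ it agrees with an additive map, so $f$ is additive on $V^n$. Hence $f(x)=\sum s_ix_i$ with $s_i(v)=f(0,\dots,v,\dots,0)$ ($v$ in place $i$) and $s_i\in\mathrm{End}(V)$. If $\sum s_i'x_i$ with $s'_i\in S$ agrees with $f$ at the tuples $(0,\dots,v,\dots,0)$, $v\in F$, then $s_i'$ agrees with $s_i$ on $F$. So $s_i$ is in the closure of $S$, hence in $S$.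

*Meets and injectivity.* The coefficients are determined by the operation, as just seen. So an operation in all $\mathscr C(S_a)$ has its coefficients in $\bigcap S_a$, and $S$ is recovered as the set of coefficients.

*Joins.* Let $\mathscr E=\bigvee\mathscr C(S_a)$, and let $B$ be the set of $s\in\mathrm{End}(V)$ that belong to $\mathscr E$ as unary operations. Since $x+y\in\mathscr E$, $B$ is closed under addition, and it is closed under composition. It contains each $S_a$, in particular $1$ and $-1$, hence is closed under negation. It is closed in $\mathrm{End}(V)$, because $\mathscr E$ is local. So $B$ is a closed unital subring and contains $\bigvee S_a$. For $s_i\in\bigvee S_a$ the operations $s_i(\pi^n_i)$ are in $\mathscr E$, and using $x+y$ again, so is $\sum s_ix_i$. Thus $\mathscr C(\bigvee S_a)\subseteq\mathscr E$.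

So there is, for each $p$, a closed loop of complete embeddings
$$\mathrm{Cl}_{\rm loc}(X)\to\mathrm{Mon}_{\rm loc}(X)\to\mathrm{Ring}_{\rm loc}(V_p)\to\mathrm{Cl}_{\rm loc}(V_p)\cong\mathrm{Cl}_{\rm loc}(X),$$
and any of these lattices embeds completely into any other by going around. For two different primes, pass from one loop to the other at $\mathrm{Cl}_{\rm loc}(X)$. $\square$

**Proof of part 2.** Fix $p$. By part 1 each of the lattices, including $\mathrm{Ring}_{\rm loc}(V_q)$ for any prime $q$, embeds completely into $\mathrm{Ring}_{\rm loc}(V_p)$. Follow this by Proposition C with $V=V_p$ and by the isomorphism $\mathrm{Gr}_{\rm loc}(W)\cong\mathrm{Gr}_{\rm loc}(X)$. The groups in the image correspond to groups $G(S)$, and we show that each of these has a dense subgroup as claimed. By Step C5 the subgroup $U$ generated by all $e_{ij}(s)$, $i<j$, $s\in S$, is dense in $G(S)$.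

*$U$ is a directed union of matrix groups.* For finite nonempty $I\subset\mathbb Q$ let $U_I$ be the set of all $1+\sum_{i,j\in I,\,i<j}\iota_is_{ij}p_j$ with $s_{ij}\in S$. These elements multiply like upper unitriangular $|I|\times|I|$ matrices over $S$. If $N$ is strictly upper triangular over $S$, then $N^{|I|}=0$, so $1+N$ has the inverse $1-N+N^2-\cdots$ of the same form. So $U_I$ is a group isomorphic to the group of upper unitriangular $|I|\times|I|$ matrices over $S$. By the factorizations (6) and (7), with arbitrary $s_{ij}\in S$ in place of $g_{ij}$, it is generated by the $e_{ij}(s)$ with $i<j$ in $I$ and $s\in S$. Since $U_I\cup U_{I'}\subseteq U_{I\cup I'}$, $U$ is the directed union of the $U_I$.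

*Each $U_I$ is nilpotent.* Number $I$ increasingly, and for $l\ge1$ let $J_l$ be the set of matrices over $S$ whose entries vanish unless the column number exceeds the row number by at least $l$. Then $J_lJ_m\subseteq J_{l+m}$ and $J_{|I|}=0$, and each $1+J_l$ is a subgroup, by the formula for inverses. For $x\in J_l$ and $y\in J_1$ we have $(1+x)(1+y)=(1+y)(1+x)+(xy-yx)$. Multiplying on the right by $(1+x)^{-1}(1+y)^{-1}$ gives
$$(1+x)(1+y)(1+x)^{-1}(1+y)^{-1}=1+(xy-yx)(1+x)^{-1}(1+y)^{-1}\in1+J_{l+1}.$$
So $1+J_1\supseteq1+J_2\supseteq\cdots\supseteq1+J_{|I|}=\{1\}$ is a central series.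

*$U$ is a locally nilpotent $p$-group.* A finitely generated subgroup of $U$ is contained in some $U_I$, and is therefore nilpotent. For $1+N\in U_I$ we have $pS=0$, since $V_p$ is a vector space over $\mathbb F_p$, and the binomial coefficients $\binom{p^k}{i}$ with $0<i<p^k$ are divisible by $p$. So
$$(1+N)^{p^k}=1+N^{p^k}=1\qquad\text{as soon as }p^k\ge|I|.$$
Hence every element of $U$ has order a power of $p$. $\blacksquare$
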